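# Orders of connected edge-transitive graphs of odd valency

## The orbits of a normal subgroup, seen from one vertex

All graphs are finite, simple and undirected. For a vertex $v$ of a graph $\Gamma$ we write $\Gamma(v)$ for its set of neighbors. If a group $G$ acts on $\Gamma$, then $G_v$ is the stabilizer of $v$ and $v^G$ its orbit. The valency is $d$ if $|\Gamma(v)|=d$ for every $v$.

The proof turns on the following number.

**Definition.** Let $G\le \mathrm{Aut}(\Gamma)$ and let $K$ be a normal subgroup of $G$. For a vertex $v$ let $t_K(v)$ be the number of $K$-orbits on vertices that meet $\Gamma(v)$.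

**Example.** Let $\Gamma$ be the cube, with vertex set $\mathbb F_2^3$, where two vectors are adjacent if they differ in one coordinate. Let $G=\mathrm{Aut}(\Gamma)$, of order $48$. The stabilizer of $v=000$ permutes the three coordinates and has order $6$. If $K$ has order $2$ and is generated by $x\mapsto x+111$, then the $K$-orbits are the four antipodal pairs. The neighbors $100,010,001$ lie in three different pairs, so $t_K(v)=3$. If instead $K$ consists of the four translations by vectors of even weight, then $100,010,001$ lie in one $K$-orbit, so $t_K(v)=1$; here $K$ has exactly two orbits, the even and the odd vectors.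

**Lemma 1.** Let $\Gamma$ be connected of valency $d\ge 1$. Let $G\le\mathrm{Aut}(\Gamma)$ be such that $G_v$ is transitive on $\Gamma(v)$ for every vertex $v$, and let $K\trianglelefteq G$.

1. For every $v$, the number $t_K(v)$ divides both $d$ and $|G_vK/K|$.
2. If $t_K(v)=1$ for every $v$, then $K$ has at most two orbits on vertices, and $|G:G_vK|\le 2$ for every $v$.

**Proof of part 1.** Since $K$ is normal, $(x^K)^g=(x^g)^K$ for $g\in G$, so $G$ permutes the $K$-orbits. Let $\mathcal B$ be the set of $K$-orbits meeting $\Gamma(v)$, so $|\mathcal B|=t_K(v)$. If $g\in G_v$, then $g$ preserves $\Gamma(v)$, hence preserves $\mathcal B$. Since $G_v$ is transitive on $\Gamma(v)$, it is transitive on $\mathcal B$. An element of $G_v$ carrying $B$ to $B'$ carries $B\cap\Gamma(v)$ onto $B'\cap\Gamma(v)$, so all these intersections have the same size, and $t_K(v)\mid d$. Moreover $K$ fixes every $K$-orbit, so $G_vK$ acts on $\mathcal B$, transitively, with $K$ in the kernel. Thus $G_vK/K$ is transitive on $t_K(v)$ points, and $t_K(v)$ divides its order.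

**Proof of part 2.** Let $vw$ be an edge, and put $X=v^K$, $Y=w^K$. As $t_K(v)=1$, all neighbors of $v$ lie in $Y$. Applying elements of $K$, all neighbors of all vertices of $X$ lie in $Y$. In the same way, all neighbors of vertices of $Y$ lie in $X$. Since $\Gamma$ is connected, every vertex is in $X\cup Y$. So $K$ has at most two orbits. Finally, $G$ permutes the $K$-orbits contained in $v^G$ transitively, and the stabilizer of $v^K$ is $G_vK$. Hence $|G:G_vK|$ is the number of $K$-orbits in $v^G$, which is at most $2$. $\square$

The lemma will be used as follows. If we can find $K$ with $|G_vK/K|$ coprime to $d$, then $t_K(v)=1$, and $G/K$ has order at most $2|G_vK/K|$. If we also know that $G/K$ is larger than that, we have a contradiction, so no such graph exists. In this way an arithmetic property of the number of vertices can rule out a graph.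

## Density and order of magnitude of $\mathcal O_d$

A graph is *edge-transitive* if its automorphism group is transitive on edges, and *arc-transitive* if it is transitive on arcs (ordered pairs of adjacent vertices). The *order* of a graph is its number of vertices. The natural density of $A\subseteq\mathbb N$ is $\delta(A)=\lim_{n\to\infty}|A\cap\{1,\dots,n\}|/n$, when the limit exists. Let
$$\mathcal O_d=\{\text{orders of connected edge-transitive graphs of valency } d\},\qquad N_d(x)=|\mathcal O_d\cap[1,x]|.$$

The problem comes from Marston Conder, Gabriel Verret, Darius Young, "Density of quotient orders in groups and applications to locally-transitive graphs", arXiv:2410.17828 (2024). It is known that $\delta(\mathcal O_3)=\delta(\mathcal O_5)=0$. What is $\delta(\mathcal O_d)$ for odd $d\ge 7$?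

**Theorem 2.** For every odd $d\ge 3$, $\delta(\mathcal O_d)=0$. In particular the density asked for is $0$ for every odd $d\ge7$.

**Theorem 3.** For every odd $d\ge3$, with
$$\alpha_d=\prod_{\ell\mid d,\ \ell\text{ prime}}\Bigl(1-\frac1{\ell-1}\Bigr)\in(0,1),$$
we have
$$N_d(x)\asymp_d\frac{x}{(\log x)^{\alpha_d}}\qquad(x\to\infty).$$
The same holds for orders of connected arc-transitive graphs of valency $d$.

**Theorem 4.** For every even $d\ge2$, $\delta(\mathcal O_d)=1$.

Here $A\ll_d B$ means $|A|\le C_dB$ with $C_d$ depending only on $d$, and $A\asymp_dB$ means $A\ll_dB\ll_dA$. For example $\alpha_7=5/6$, $\alpha_9=1/2$ and $\alpha_{15}=\frac12\cdot\frac34=\frac38$. If $d$ is an odd prime, then $N_d(x)\asymp x(\log x)^{-(d-2)/(d-1)}$.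

**Notation.** The letters $p,\ell$ always denote primes, and $p\,\|\,n$ means that $p\mid n$ but $p^2\nmid n$. We write $v_\ell(n)$ for the exponent of $\ell$ in $n$. Fix an odd $d\ge 3$ until the last section. Every positive integer factors uniquely as $a=s(a)r(a)$, where the primes dividing $s(a)$ are all $\le d$ and those dividing $r(a)$ are all $>d$. Both $r$ and $s$ are completely multiplicative. For a finite group $S$ put $r(S)=r(|S|)$. For example, if $d=7$, then $1716=2^2\cdot3\cdot11\cdot13$ has $s=12$ and $r=143$. The group $A_5$, of order $60$, has $r(A_5)=5$ if $d=3$ and $r(A_5)=1$ if $d\ge5$.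

## Small valencies, and a self-centralizing subgroup of order $p$

For $d=1$ the only connected graph is $K_2$, so $\mathcal O_1=\{2\}$. For $d=2$ the connected graphs are the cycles, all edge-transitive, so $\mathcal O_2=\{3,4,5,\dots\}$. For odd $d$, counting edges shows that $nd$ is even, so every order is even and the upper density is at most $\frac12$. This is far from the truth, and the next toy case shows why.

**Toy case.** Let $p>d$ be prime, and suppose that a group $G\le\mathrm{Aut}(\Gamma)$, with $G_v$ transitive on $\Gamma(v)$, has a normal subgroup $Z\cong\mathbb Z_p$ with $C_G(Z)=Z$. Then $G/Z$ embeds in $\mathrm{Aut}(\mathbb Z_p)$, so its order divides $p-1$. If $\Gamma$ is connected, no element of order $p$ fixes a vertex: it would fix all $d<p$ neighbors, because its orbits have length $1$ or $p$, and then by connectedness it would fix everything. So $G_v\cap Z=1$, hence $G_v$ embeds in $G/Z$ and $|G_v|$ divides $p-1$. As $G_v$ is transitive on $d$ points, $d\mid p-1$.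

This does occur when $d\mid p-1$. For $d=3$, $p=7$, take vertices $\mathbb Z_7\times\{0,1\}$ with $(i,0)\sim(j,1)$ iff $j-i\in\{1,2,4\}$. The translations $i\mapsto i+a$, the multiplications by $1,2,4$, and the map $(i,\varepsilon)\mapsto(-i,1-\varepsilon)$ generate a group of order $42$ in which the translations are self-centralizing; the stabilizer of $(0,0)$ has order $3$. With $K=1$ we get $t_K(v)=3$, and $3$ divides both $d=3$ and $p-1=6$.

So a sensible first conjecture is this: *if $p>d$, $p\,\|\,n$ and $\gcd(p-1,d)=1$, then $n\notin\mathcal O_d$.* If this were true, Theorem 2 would follow at once, because almost every $n$ has such a prime. But it is false.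

**Counterexample for $d=3$.** The Petersen graph has order $10$ and valency $3$. Its vertices are the $2$-subsets of $\{1,\dots,5\}$, adjacent when disjoint, and $S_5$ is transitive on its edges. Here $5\,\|\,10$ and $\gcd(4,3)=1$.

**Counterexample for $d=7$.** Take the $6$-subsets of $\{1,\dots,13\}$, adjacent when disjoint. The valency is $\binom76=7$ and the order is $\binom{13}{6}=1716=2^2\cdot3\cdot11\cdot13$. The group $S_{13}$ is transitive on ordered pairs of disjoint $6$-sets, hence on edges. The graph is connected: two $6$-sets sharing five points have a union of size $7$, whose complement is a common neighbor, and any two $6$-sets are joined by a chain of such exchanges. Yet $11\,\|\,1716$ and $\gcd(10,7)=1$.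

In both cases the prime is carried by a nonabelian simple group, $A_5$ or $A_{13}$, and there is no section $\mathbb Z_p$ for the toy argument to use. We shall prove that this is the only way the conjecture can fail, and then show that simple groups interfere with few $n$.

## Vertex stabilizers and the primes above $d$

**Lemma 5.** Let $\Gamma$ be a connected edge-transitive graph of odd valency $d\ge3$ and order $n$, and let $G=\mathrm{Aut}(\Gamma)$.

1. For every vertex $v$, the group $G_v$ is transitive on $\Gamma(v)$, and $|G|=n|G_v|$ or $|G|=\frac n2|G_v|$.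
2. All primes dividing $|G_v|$ are $\le d$.
3. $r(|G|)=r(n)$. If $S_1,\dots,S_k$ are the nonabelian composition factors of $G$, with multiplicity, then $\prod_i r(S_i)$ divides $n$.

**Proof of part 1.** Suppose first that $G$ is vertex-transitive. Let $\Delta$ be the $G$-orbit of an arc and $\Delta^*$ the set of reversed arcs, which is again an orbit. By edge-transitivity $\Delta\cup\Delta^*$ is the set of all arcs. If $\Delta\ne\Delta^*$, they are disjoint. By vertex-transitivity each vertex has the same out-degree $k$ in $\Delta$ and the same in-degree in $\Delta$. Counting $|\Delta|$ by tails and by heads shows that these two numbers are equal. The in-degree in $\Delta$ is the out-degree in $\Delta^*$, so $d=2k$, contradicting that $d$ is odd. Hence $\Delta=\Delta^*$, the graph is arc-transitive, and $G_v$ is transitive on $\Gamma(v)$. Here $|G|=n|G_v|$.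

Suppose now that $G$ is not vertex-transitive, and let $vw$ be an edge. Every vertex lies on an edge, and every edge is an image of $vw$, so every vertex is in $v^G\cup w^G$. These two orbits are therefore distinct, and each edge joins one to the other. Counting edges from each side gives $d|v^G|=d|w^G|$, so both orbits have size $n/2$, and $|G|=\frac n2|G_u|$ for every vertex $u$. Take two edges at a vertex $u$ and an automorphism mapping the first to the second. It preserves the orbit $u^G$, and each edge has exactly one end in $u^G$, so it fixes $u$. Hence $G_u$ is transitive on $\Gamma(u)$.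

**Proof of part 2.** Suppose a prime $p>d$ divides $|G_v|$. By Cauchy's theorem $G_v$ has an element of order $p$. Its orbits have length $1$ or $p$, so it fixes all $d<p$ neighbors of $v$. Repeating this at each neighbor and using connectedness, it fixes every vertex, a contradiction.

**Proof of part 3.** By part 1, $|G|$ is $n|G_v|$ or $\frac n2|G_v|$. By part 2, $r(|G_v|)=1$; also $r(2)=1$. As $r$ is completely multiplicative, $r(|G|)=r(n)$. The order of $G$ is the product of the orders of its composition factors, so $\prod_ir(S_i)$ divides $r(|G|)=r(n)$, which divides $n$. $\square$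

Only $r(S_i)$, and not $|S_i|$, is guaranteed to divide $n$: for the Petersen graph, $60\nmid10$, but $r(A_5)=5$ does divide $10$.

## A prime that divides the order exactly once

Recall that a chief series of $G$ is a maximal chain of normal subgroups of $G$. Each chief factor $M/N$ is a direct power $T^k$ of a simple group $T$, and $T$ is a composition factor of $G$. The Schur–Zassenhaus theorem says that a normal Sylow subgroup has a complement.

**Proposition 6.** Let $\Gamma$, $n$, $G$ be as in Lemma 5. Let $p>d$ be a prime with $p\,\|\,n$ and $\gcd(p-1,d)=1$. Then $p$ divides the order of a nonabelian composition factor of $G$.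

*Proof.* By Lemma 5, $r(|G|)=r(n)$, so $p\,\|\,|G|$. Suppose that $p$ divides the order of no nonabelian composition factor.

**Step 1: find a section of order $p$.** As $p\,\|\,|G|$, exactly one chief factor $M/N$ in a chief series has order divisible by $p$. It is $T^k$ with $T$ a simple composition factor and $p\mid|T|$. By assumption $T$ is abelian, so $T\cong\mathbb Z_p$; and $p\,\|\,|G|$ forces $k=1$. So $M/N\cong\mathbb Z_p$.

**Step 2: construct $K$.** The toy case needed a self-centralizing group of order $p$; we create one by dividing out a suitable $K$. Let $C=C_G(M/N)$ be the kernel of the conjugation action of $G$ on $M/N$. It is normal in $G$, it contains $M$ because $M/N$ is abelian, and $G/C$ embeds in $\mathrm{Aut}(\mathbb Z_p)$, so $|G/C|$ divides $p-1$. In $C/N$ the subgroup $M/N$ is central, and it is a Sylow $p$-subgroup. By Schur–Zassenhaus it has a complement $K/N$, and as $M/N$ is central,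
$$C/N=M/N\times K/N .$$
The subgroup $K/N$ is the set of all elements of $C/N$ of order prime to $p$. So it is characteristic in $C/N$, which is normal in $G/N$, and therefore $K\trianglelefteq G$. Also $C/K\cong\mathbb Z_p$, and $|G/K|=p\,|G/C|$.

**Step 3: bound the image of $G_v$ in $G/K$.** By Lemma 5, part 2, $p\nmid|G_v|$. So $G_vK/K$ has order prime to $p$, meets $C/K$ trivially, and embeds in $(G/K)/(C/K)\cong G/C$. Therefore, for every vertex $v$,
$$|G_vK/K|\ \text{ divides }\ p-1. \tag{1}$$

**Step 4: apply Lemma 1.** By Lemma 5, part 1, the hypothesis of Lemma 1 holds. By Lemma 1, part 1, and (1), $t_K(v)$ divides $\gcd(p-1,d)=1$. So $t_K(v)=1$ for every $v$. By Lemma 1, part 2, $|G:G_vK|\le2$. Together with (1), $|G:K|=|G:G_vK|\,|G_vK:K|$ divides $2(p-1)$, which is prime to $p$ because $p>d\ge3$. But $p=|C/K|$ divides $|G:K|$, a contradiction. $\square$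

## Simple groups have large $r(S)$ on average

By Lemma 5, a simple group $S$ can be a composition factor only if $r(S)\mid n$, and at most $x/r(S)$ integers $n\le x$ satisfy this. We want to discard all but finitely many $S$ at small cost, so we need $\sum_S1/r(S)<\infty$.

The crude estimate breaks down at $\mathrm{PSL}_2(p)$, of order $p(p^2-1)/2$. For $p>d$ one sees at once that $r(\mathrm{PSL}_2(p))\ge p$, but $\sum_p1/p$ diverges. For a single group one cannot do better: $|\mathrm{PSL}_2(17)|=2^4\cdot3^2\cdot17$, so $r(\mathrm{PSL}_2(17))=17$ for every $d$ with $3\le d<17$. What helps is an average over $q$: we keep the factor $r(q-1)$, and integers $m$ with small $r(m)$ are sparse. We prove convergence with exponent $3/4$; exponent $1$ is enough for Theorem 2, and the extra room is used for Theorem 3.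

**Lemma 7.** $\displaystyle\sum_S r(S)^{-3/4}<\infty$, where $S$ runs over all isomorphism types of nonabelian finite simple groups.

*Proof.* We use the Classification of Finite Simple Groups with the standard order formulas (e.g. Gorenstein–Lyons–Solomon, or the ATLAS). We go through the families; a group that occurs twice only increases the sum. The sporadic groups and the Tits group are finite in number.

**Step 1: alternating groups.** Since $v_\ell(m!)\le m$, we have $s(m!)\le D^m$ with $D=\prod_{\ell\le d}\ell$. As $r(2)=1$, $r(A_m)=r(m!)\ge m!/D^m$, and $\sum_m(D^m/m!)^{3/4}$ converges.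

**Step 2: orders of the groups of Lie type.** Let $q=p^f$. The order is $\frac1gq^N\prod(\cdots)$, where the product and $g$ are prime to $p$ and $g$ divides the product. We need only the following data.

| type | $N$ | the product contains or is divisible by | $g$ |
|---|---|---|---|
| $A_l$ ($l\ge1$) | $l(l+1)/2$ | $q^{l+1}-1$ | $\le l+1$ |
| ${}^2A_l$ ($l\ge2$) | $l(l+1)/2$ | $q^{l+1}-(-1)^{l+1}$ | $\le l+1$ |
| $B_l$ ($l\ge2$), $C_l$ ($l\ge3$) | $l^2$ | $q^{2l}-1$ | $\le2$ |
| $D_l,{}^2D_l$ ($l\ge4$) | $l(l-1)$ | $q^{2l-2}-1$ | $\le4$ |
| $G_2,F_4,E_6,E_7,E_8,{}^3D_4,{}^2E_6$ | $\ge6$ | $q^2-1$ | $\le3$ |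
| ${}^2B_2,{}^2F_4$ ($p=2$), ${}^2G_2$ ($p=3$) | | $q-1$ | $1$ |

If $h$ is the entry in the third column, complete multiplicativity of $r$ gives
$$r(S)\ge\frac{r(h)}{r(g)}\ge\frac{r(h)}{g}. \tag{2}$$

**Step 3: a bound for the small primes in $p^t\pm1$ when $p\le d$.** In characteristic $p\le d$ the factor $q^N$ contributes nothing to $r(S)$, so we must show that $p^t\pm1$ is not mostly made of small primes. Claim: for $p\le d$ and $t\ge1$,
$$s(p^t\pm1)\le c\,t^d,\qquad c=d^{2d^2}. \tag{3}$$
Let $\ell\le d$ be prime. If $\ell=p$, then $\ell\nmid p^t\pm1$. If $\ell\ne p$, put $a=p^{2(\ell-1)}$. Then $a\equiv1\pmod\ell$ by Fermat, and if $\ell=2$ then $a=p^2\equiv1\pmod8$. For such $a$ the lifting-the-exponent lemma says $v_\ell(a^t-1)=v_\ell(a-1)+v_\ell(t)$. Both $p^t-1$ and $p^t+1$ divide $p^{2t}-1$, which divides $p^{2t(\ell-1)}-1=a^t-1$. So the $\ell$-part of $p^t\pm1$ is at most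
$$\ell^{v_\ell(a-1)}\,\ell^{v_\ell(t)}\le(a-1)\,t\le d^{2d}\,t .$$
Multiplying over the at most $d$ primes $\ell\le d$ gives (3).

**Step 4: characteristic $p\le d$.** For the six classical families $A,{}^2A,B,C,D,{}^2D$, the displayed factor is $q^j\pm1$ with $j\ge l+1\ge g$. Indeed $j=l+1$ for $A_l$ and ${}^2A_l$. For $B_l,C_l$ we have $j=2l\ge l+1$ and $l+1\ge3>2\ge g$. For $D_l,{}^2D_l$ we have $j=2l-2\ge l+1$ and $l+1\ge5>4\ge g$. Put $t=fj$, so $q^j=p^t$ and $g\le j\le t$. By (2) and (3),
$$r(S)\ge\frac{r(p^t\pm1)}{g}\ge\frac{p^t-1}{c\,t^d\cdot t}\ge\frac{2^{t-1}}{c\,t^{d+1}} .$$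
For given $p$ and $t$ there are at most $6t^2$ choices of family, $f\le t$ and $l\le t$; and there are finitely many $p\le d$. So these groups contribute $\ll_d\sum_tt^2\bigl(2^{t-1}/(ct^{d+1})\bigr)^{-3/4}<\infty$.

For the ten exceptional families, $q-1$ divides the displayed factor, so by (2) and (3) with $t=f$ we have $r(S)\ge r(q-1)/3\ge2^{f-1}/(3cf^d)$. The sum over $f$, over $p\le d$ and over the ten families converges. Since $d\ge3$, the last row of the table, where $p\in\{2,3\}$, is entirely covered here.

**Step 5: characteristic $p>d$, type not $A_1$.** As $g$ is prime to $p$, $q^N$ divides $|S|$, and $p>d$ gives $r(S)\ge q^N$. The table shows $N\ge3$. For each $N$ and $q$ there are at most $6$ classical and $7$ exceptional groups. So the contribution is at most $13\sum_{q\ge2}\sum_{N\ge3}q^{-3N/4}=13\sum_{q\ge2}\dfrac{q^{-9/4}}{1-q^{-3/4}}<\infty$.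

**Step 6: characteristic $p>d$, type $A_1$.** This is the critical case. Here $|S|=q(q^2-1)/\gcd(2,q-1)$, so $r(S)=q\,r(q-1)\,r(q+1)\ge q\,r(q-1)\ge m\,r(m)$ with $m=q-1$. Write $m=\sigma\rho$ with $\sigma=s(m)$, $\rho=r(m)$; then $m\,r(m)=\sigma\rho^2$. The contribution is at most
$$\sum_{m\ge1}(m\,r(m))^{-3/4}=\Bigl(\sum_{\sigma:\ s(\sigma)=\sigma}\sigma^{-3/4}\Bigr)\Bigl(\sum_{\rho:\ r(\rho)=\rho}\rho^{-3/2}\Bigr)\le\prod_{\ell\le d}\bigl(1-\ell^{-3/4}\bigr)^{-1}\zeta(3/2)<\infty ,$$
because the first sum is over integers built from finitely many primes. $\square$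

## Density zero for odd valency

*Proof of Theorem 2.* Let $\varepsilon>0$.

**Step 1: discard all but finitely many simple groups.** Since $r(S)\ge1$, Lemma 7 gives $\sum_S1/r(S)<\infty$. Choose a finite set $F$ of nonabelian simple groups with $\sum_{S\notin F}1/r(S)<\varepsilon$, and choose $P\ge d$ larger than all primes dividing orders of groups in $F$. The number of $n\le x$ divisible by $r(S)$ for some $S\notin F$ is at most $\sum_{S\notin F}x/r(S)\le\varepsilon x$.

**Step 2: the remaining orders avoid many primes.** Let $n\in\mathcal O_d$ be any other order, realized by $\Gamma$, and let $G=\mathrm{Aut}(\Gamma)$. By Lemma 5, part 3, every nonabelian composition factor $S$ of $G$ has $r(S)\mid n$, so $S\in F$. If $p>P$, $p\,\|\,n$ and $\gcd(p-1,d)=1$, then Proposition 6 says that $p$ divides the order of a group in $F$, contradicting the choice of $P$. So no such $p$ exists. In particular there is no prime $p>P$ with $p\,\|\,n$ and $p\equiv-1\pmod d$, because for these $\gcd(p-1,d)=\gcd(2,d)=1$.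

**Step 3: integers that avoid these primes have density zero.** Let $p_1<p_2<\cdots$ be the primes exceeding $P$ with $p_i\equiv-1\pmod d$. By Dirichlet's theorem, $\sum1/p_i=\infty$. Whether $p_i\,\|\,n$ depends only on $n$ modulo $p_i^2$, and $p_i-1$ of the $p_i^2$ classes satisfy it. By the Chinese remainder theorem the set of $n$ with $p_i\,\|\,n$ for no $i\le k$ has density
$$\prod_{i\le k}\Bigl(1-\frac1{p_i}+\frac1{p_i^2}\Bigr)\le\exp\Bigl(-\sum_{i\le k}\frac1{2p_i}\Bigr)\longrightarrow0\qquad(k\to\infty),$$
since $\frac1{p}-\frac1{p^2}\ge\frac1{2p}$. Hence the upper density of $\mathcal O_d$ is at most $\varepsilon$. As $\varepsilon$ was arbitrary, $\delta(\mathcal O_d)=0$. $\blacksquare$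

## The upper bound $N_d(x)\ll_d x(\log x)^{-\alpha_d}$

Write $\alpha=\alpha_d$. We use Mertens' theorem in progressions,
$$\sum_{p\le y,\ p\equiv a\,(k)}\frac1p=\frac{\log\log y}{\varphi(k)}+O_k(1)\qquad(\gcd(a,k)=1,\ y\ge3),$$
and, for the lower bound, the prime number theorem in progressions.

**Step 1: the density of the useful primes is $\alpha$.** Let $k=\prod_{\ell\mid d}\ell$. Apart from finitely many primes (divisors of $d$), a prime $p$ has $\gcd(p-1,d)=1$ exactly if $p\not\equiv0,1$ modulo every $\ell\mid d$. These are $\prod_{\ell\mid d}(\ell-2)$ of the $\varphi(k)=\prod_{\ell\mid d}(\ell-1)$ reduced classes modulo $k$. For $d=15$, say, they are the three classes modulo $15$ that are $2$ modulo $3$ and $2,3$ or $4$ modulo $5$, out of $\varphi(15)=8$. So these primes have density $\alpha$ among all primes, and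
$$\sum_{p\le y,\ \gcd(p-1,d)=1}\frac1p=\alpha\log\log y+O_d(1)\qquad(y\ge3). \tag{4}$$

**Step 2: encode all simple factors in one divisor $R$ of $n$.** In Theorem 2 we lost $\varepsilon x$ by throwing groups away; now nothing may be thrown away. Let $\mathcal Q=\{p>d:\gcd(p-1,d)=1\}$. Let $\mathcal R$ be the set of all finite products, with repetition allowed and the empty product $1$ included, of numbers $r(S)>1$. Expanding the product over simple groups and using Lemma 7,
$$\sum_{R\in\mathcal R}R^{-3/4}\le\prod_{S:\ r(S)>1}\bigl(1-r(S)^{-3/4}\bigr)^{-1}<\infty. \tag{5}$$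
Let $n\in\mathcal O_d$ be realized by $\Gamma$, let $G=\mathrm{Aut}(\Gamma)$, and let $R=\prod_ir(S_i)$ over the nonabelian composition factors of $G$. Then $R\in\mathcal R$, and $R\mid n$ by Lemma 5. By Proposition 6, every $p\in\mathcal Q$ with $p\,\|\,n$ divides some $|S_i|$; as $p>d$, it divides $r(S_i)$ and hence $R$.

Write $n=Rn'$. If $p\in\mathcal Q$, $p\,\|\,n'$ and $p\nmid R$, then $p\,\|\,n$ and $p\nmid R$, which we have excluded. So $f_R(n')=1$, where $f_R$ is the multiplicative function with values in $\{0,1\}$ such that $f_R(p^k)=0$ exactly if $k=1$, $p\in\mathcal Q$ and $p\nmid R$. Put $A_R(y)=\sum_{n\le y}f_R(n)$.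

**Step 3: bound $A_R(y)$ by a sum of $f_R(n)/n$.** The aim is a bound with explicit dependence on $R$. Let $y\ge4$ and $f=f_R$. Then
$$(\log y)\sum_{n\le y}f(n)=\sum_{n\le y}f(n)\log\frac yn+\sum_{n\le y}f(n)\log n .$$
In the first sum use $\log(y/n)\le y/n$. In the second write $\log n=\sum_{p^k\|n}\log p^k$, where $p^k\|n$ means that $p^k$ is the exact power of $p$ in $n$, and $k\ge1$. For $n=mp^k$ with $p\nmid m$ we have $f(n)=f(m)f(p^k)\le f(m)$. So
$$(\log y)A_R(y)\le y\sum_{n\le y}\frac{f(n)}n+\sum_{m\le y}f(m)\sum_{p^k\le y/m}\log p^k .$$
Let $z=y/m\ge1$. The terms with $k=1$ in the inner sum give $O(z)$ by Chebyshev. For $k\ge2$ we have $p\le\sqrt z$ and $k\le\log z/\log2$, so there are $O(\sqrt z\log z)$ terms, each at most $\log z$, contributing $O(\sqrt z(\log z)^2)=O(z)$. Hence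
$$A_R(y)\ll\frac y{\log y}\sum_{n\le y}\frac{f_R(n)}n .$$

**Step 4: evaluate that sum.** Since $f$ is multiplicative and $\{0,1\}$-valued,
$$\sum_{n\le y}\frac{f(n)}n\le\prod_{p\le y}\Bigl(1+\frac{f(p)}p+\sum_{k\ge2}\frac1{p^k}\Bigr)\le\exp\Bigl(\sum_{p\le y}\frac{f(p)}p+\sum_p\frac1{p(p-1)}\Bigr)\ll\exp\Bigl(\sum_{p\le y}\frac{f(p)}p\Bigr).$$
Now $f(p)=0$ for $p\in\mathcal Q$ unless $p\mid R$. By Mertens' theorem and (4), in which dropping the primes $p\le d$ changes only $O_d(1)$,
$$\sum_{p\le y}\frac{f_R(p)}p\le\sum_{p\le y}\frac1p-\sum_{p\le y,\ p\in\mathcal Q}\frac1p+\sum_{p\mid R}\frac1p=(1-\alpha)\log\log y+\sum_{p\mid R}\frac1p+O_d(1).$$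
The primes dividing $R$ exceed $d\ge3$, so they are at least $5$. For $p\ge5$ we have $p\log p\ge5\log5>8$, that is, $e^{1/p}\le p^{1/8}$. So $\exp\bigl(\sum_{p\mid R}1/p\bigr)\le R^{1/8}$, and altogether
$$A_R(y)\ll_d\frac{y\,R^{1/8}}{(\log y)^\alpha}\qquad(y\ge4), \tag{6}$$
with a constant independent of $R$.

**Step 5: sum over $R$.** Let $x\ge16$. By Step 2, the orders with a given $R$ number at most $A_R(x/R)$, and also at most $x/R$. For $R\le\sqrt x$ we have $x/R\ge\sqrt x\ge4$, so (6) applies and $\log(x/R)\ge\frac12\log x$. For $R>\sqrt x$ we write $R^{-1}=R^{-1/4}R^{-3/4}\le x^{-1/8}R^{-3/4}$. Thus, by (5),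
$$N_d(x)\le\sum_{R\le\sqrt x}A_R(x/R)+\sum_{R>\sqrt x}\frac xR\ll_d\frac x{(\log x)^\alpha}\sum_{R\in\mathcal R}R^{-7/8}+x^{7/8}\sum_{R\in\mathcal R}R^{-3/4}\ll_d\frac x{(\log x)^\alpha} .$$
This is the upper bound in Theorem 3; arc-transitive graphs of positive valency are edge-transitive, so it holds for them too.

## Bipartite graphs from $\mathbb Z_m$ and the matching lower bound

Proposition 6 gives no restriction at primes $p$ with $\gcd(p-1,d)>1$. We now build graphs whose orders are made of such primes, up to a bounded factor.

**Step 1: the graph $\Sigma_m$.** Let $\mathcal T$ be the set of primes $p$ with $\gcd(p-1,d)>1$; they are odd, since $\gcd(1,d)=1$. Let $m>1$ be a squarefree product of primes of $\mathcal T$. For $p\mid m$ let $\ell(p)$ be the least prime dividing $\gcd(p-1,d)$, and let $d'$ be the product of the distinct primes among the $\ell(p)$, $p\mid m$. Then $d'\mid d$. For each prime $\ell\mid d'$ choose, by the Chinese remainder theorem, $u_\ell\in\mathbb Z_m^*$ that has order $\ell$ modulo each $p\mid m$ with $\ell(p)=\ell$, and is $1$ modulo every other $p\mid m$. Each $u_\ell$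 has order $\ell$, so the abelian group $H=\langle u_\ell:\ell\mid d'\rangle$ has order $d'$. Let $\Sigma_m$ have vertex set $\mathbb Z_m\times\{0,1\}$ with
$$(i,0)\sim(j,1)\iff j-i\in H .$$
It has order $2m$ and valency $d'$.

For example, let $d=15$, $m=77$. Then $\ell(7)=3$, $\ell(11)=5$ and $d'=15$. One may take $u_3=23$ (which is $2$ modulo $7$, of order $3$, and $1$ modulo $11$) and $u_5=15$ (which is $1$ modulo $7$ and $4$ modulo $11$, of order $5$). This gives a graph of order $154$ and valency $15$.

**Step 2: $\Sigma_m$ is arc-transitive.** The maps $(i,\varepsilon)\mapsto(i+a,\varepsilon)$ for $a\in\mathbb Z_m$, and $(i,\varepsilon)\mapsto(hi,\varepsilon)$ for $h\in H$, are automorphisms. They carry the edge $\{(0,0),(1,1)\}$ first to $\{(0,0),(h,1)\}$ and then to $\{(a,0),(a+h,1)\}$, which is an arbitrary edge. The map $(i,0)\mapsto(-i,1)$, $(j,1)\mapsto(-j,0)$ sends an edge with difference $j-i$ to the edge joining $(-j,0)$ and $(-i,1)$, with difference $-i+j=j-i$. So it is an automorphism, and it swaps the two parts. Hence all arcs are equivalent.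

**Step 3: $\Sigma_m$ is connected.** A path of length $2$ from $(a,0)$ leads to $(a+h-h',0)$ with $h,h'\in H$. So the set of $a$ with $(a,0)$ in the component of $(0,0)$ is the subgroup of $\mathbb Z_m$ generated by $H-H$. It contains every $u_\ell-1$. A proper subgroup of $\mathbb Z_m$ lies in $p\mathbb Z_m$ for some prime $p\mid m$. But $p\nmid u_{\ell(p)}-1$, because $u_{\ell(p)}$ has order $\ell(p)>1$ modulo $p$. So the subgroup is $\mathbb Z_m$. Every $(j,1)$ has a neighbor, so the graph is connected.

**Step 4: adjust the valency to $d$.** Replace each vertex of $\Sigma_m$ by $d/d'$ pairwise non-adjacent copies, and each edge by a complete bipartite graph between the copies. The valency becomes $d'\cdot d/d'=d$. The new graph is connected, since copies of one vertex have common neighbors. It is arc-transitive, since automorphisms of $\Sigma_m$ lift and the copies of each vertex can be permuted independently. Its order is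
$$n(m)=2m\,\frac d{d'}\le2dm .$$
For $d=9$, $m=7$ we have $d'=3$, and tripling the vertices of the $14$-vertex graph of the toy case gives order $42$ and valency $9$.

Since $m=n(m)d'/(2d)$ and $d'$ is one of at most $2^{\omega(d)}$ squarefree divisors of $d$, where $\omega(d)$ is the number of primes dividing $d$, the map $m\mapsto n(m)$ is at most $2^{\omega(d)}$-to-one. So the number of orders up to $x$ of connected arc-transitive graphs of valency $d$ is at least $2^{-\omega(d)}M(x/2d)$, where $M(y)$ counts the squarefree $m\in(1,y]$ all of whose prime factors lie in $\mathcal T$.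

**Step 5: a lower bound for $\sum1/a$ over such integers.** To bound $M(y)$ below we first need their reciprocals. Let $\kappa=1-\alpha>0$, which by Step 1 of the previous section is the density of $\mathcal T$ among the primes. Let $y$ be large and $z=y^{1/3}$. Every $n\le z$ can be written $n=abk^2$ with $a$ squarefree with all primes in $\mathcal T$, and $b$ with no prime in $\mathcal T$: let $b$ be the part of $n$ made of primes outside $\mathcal T$, and split the rest into a squarefree number times a square. Hence, with $a$ running over squarefree integers with all primes in $\mathcal T$ (including $a=1$),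
$$\log z\le\sum_{n\le z}\frac1n\le\zeta(2)\Bigl(\sum_{a\le z}\frac1a\Bigr)\prod_{p\le z,\ p\notin\mathcal T}\Bigl(1-\frac1p\Bigr)^{-1}\ll_d(\log z)^\alpha\sum_{a\le z}\frac1a .$$
The last step uses (4), as $p\notin\mathcal T$ means $\gcd(p-1,d)=1$. So $\sum_{a\le z}1/a\gg_d(\log z)^{1-\alpha}\gg_d(\log y)^\kappa$.

**Step 6: attach one large prime.** For each such $a\le z$ and each prime $\varpi\in\mathcal T$ with $\sqrt y<\varpi\le y/a$, let $m=a\varpi\le y$. The primes dividing $a$ are at most $y^{1/3}<\varpi$, so $m$ is squarefree with all primes in $\mathcal T$. The pair $(a,\varpi)$ is determined by $m$, since $\varpi$ is its only prime factor exceeding $\sqrt y$. As $y/a\ge y^{2/3}$, the prime number theorem in progressions gives, for large $y$ and uniformly in $a$, at least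
$$\frac\kappa2\,\frac{y}{a\log y}-\sqrt y\ \ge\ \frac\kappa4\,\frac{y}{a\log y}$$
such primes $\varpi$. Summing over $a$ and using Step 5,
$$M(y)\ge\frac\kappa4\,\frac y{\log y}\sum_{a\le z}\frac1a\gg_d\frac y{\log y}(\log y)^\kappa=\frac y{(\log y)^\alpha} .$$
Taking $y=x/2d$ gives the lower bound $\gg_dx(\log x)^{-\alpha}$ for arc-transitive graphs, hence also for $N_d(x)$. With the upper bound, this proves Theorem 3 for both classes. $\blacksquare$

## Even valency: Cayley graphs of $\mathbb Z_n$ and density one

*Proof of Theorem 4.* Let $d\ge2$ be even.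

**Step 1: almost every $n$ has a suitable prime.** By Dirichlet's theorem the primes $p\ge3$ with $p\equiv1\pmod{d/2}$ have a divergent sum of reciprocals. The computation in Step 3 of the proof of Theorem 2 shows that the set of $n$ with $p\,\|\,n$ for at least one such $p$ has density $1$. The integers of the form $p$ or $2p$ with $p$ prime have density $0$, so we may remove them. For the remaining $n$, with such a $p$, we have $n/p>2$ and $p\nmid n/p$.

**Step 2: construct a graph of order $n$.** As $d/2$ divides $p-1$, there is $u\in\mathbb Z_n^*$ of order $d/2$ modulo $p$ with $u\equiv1\pmod{n/p}$; it has order $d/2$. Every element of $\langle u\rangle$ is $1$ modulo $n/p$, while $-1\not\equiv1\pmod{n/p}$ because $n/p>2$. So $-1\notin\langle u\rangle$, and $H=\langle u\rangle\cup-\langle u\rangle$ is a subgroup of $\mathbb Z_n^*$ of order $d$ with $H=-H$ and $1\in H$. In $\mathrm{Cay}(\mathbb Z_n,H)$ the vertices are the elements of $\mathbb Z_n$, and $i\sim j$ iff $j-i\in H$. It is a simple graph of order $n$ and valency $d$, connected because $1\in H$. Translations are transitive on vertices,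 and multiplications by $H$ fix $0$ and are transitive on its neighbor set $H$. So it is arc-transitive, and $n\in\mathcal O_d$.

For instance, $d=4$, $n=15$, $p=5$ gives $u=4$ and $H=\{1,4,11,14\}$.

Since almost every $n$ is covered, $\delta(\mathcal O_d)=1$. $\blacksquare$
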